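# Fractional revisions and the integrality gap of the complete plan formulation

## 1. A guess below two, and small cases that support it

A planner fixes a plan for all future stages. Uncertainty then unfolds along a tree, and the plan may be revised at most $K$ times along any scenario. How much better can one do if revisions may be made in fractions, as a linear programming relaxation allows? The answer one would first guess is: better by a factor below $2$, more precisely by at most $\frac{2K+1}{K+1}$. The problem comes from Chengwenjian Wang, Alexander S. Estes, Jean-Philippe P. Richard, "Balancing adaptability and predictability: K-revision multistage stochastic programming", arXiv:2601.12166 (2026). We set it up, and then test the guess.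

**Definition (scenario tree).** $\mathcal T$ is a rooted tree with root $\rho$ and node set $\mathcal N$. Each node $v$ has a stage $t(v)\in[1:T]$ with $t(\rho)=1$ and $t(v)=t(a(v))+1$ for $v\ne\rho$, where $a(v)$ is the parent of $v$. All leaves are at stage $T$. A scenario $\omega$ is the set of nodes on a root-to-leaf path, and $\Omega$ is the set of all scenarios.

**Definition ($K$-revisable set).** For an integer $K\ge0$, $\mathcal R_K$ is the set of $x\in\{0,1\}^{\mathcal N}$ for which there are plan variables $p(v,t)$ ($v\in\mathcal N$, $t\in[t(v):T]$) and revision variables $r(v)$ ($v\ne\rho$) satisfying the complete plan formulation (CP):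
$$\begin{aligned}
& x(v)=p(v,t(v)) && \forall v\in\mathcal N,\\
& r(v)\ge p(v,t)-p(a(v),t) && \forall v\in\mathcal N\setminus\{\rho\},\ \forall t\in[t(v):T],\\
& r(v)\ge p(a(v),t)-p(v,t) && \forall v\in\mathcal N\setminus\{\rho\},\ \forall t\in[t(v):T],\\
& \textstyle\sum_{v\in\omega\setminus\{\rho\}} r(v)\le K && \forall \omega\in\Omega,\\
& x(v),\,p(v,t),\,r(v)\in\{0,1\} && \forall v,\ \forall t\in[t(v):T].
\end{aligned}$$

Read $p(v,\cdot)$ as the plan in force at $v$. It is indexed by *stages*, not by nodes: it prescribes one decision for stage $t$, the same at all nodes of stage $t$ below $v$, until somebody revises. If $r(v)=0$, then $v$ inherits the plan of its parent. For example, if the tree is a single path, then $\mathcal R_0=\{0,1\}^{\mathcal N}$, since the root plan can list all decisions. If $\rho$ has two children $1,2$ and $T=2$, then $\mathcal R_0$ consists of the $x$ with $x(1)=x(2)$, and $\mathcal R_1$ is everything.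

For $c\in\mathbb R^{\mathcal N}$ let
$$z_K=\max\{c^\intercal x:x\in\mathcal R_K\},$$
and let $z_K^{\mathrm{LP}}$ be the maximum of $c^\intercal x$ over the polytope obtained from (CP) when every $\{0,1\}$ is replaced by $[0,1]$. Since $x=0$ is feasible, $z_K\ge 0$. The conjectured inequality is
$$z_K^{\mathrm{LP}}\le \frac{2K+1}{K+1}\,z_K\qquad\text{for all trees, all }T,\text{ all }c. \tag{1}$$

**No revisions.** For $K=0$ the factor is $1$, and the guess is right.

**Theorem 1.** For $K=0$: $z_0^{\mathrm{LP}}=z_0$ always.

*Proof.* In the LP, $r\ge0$ and $\sum_{v\in\omega\setminus\{\rho\}}r(v)\le0$ for each $\omega$. Every node lies on a scenario, so $r\equiv 0$. Hence $p(v,t)=p(a(v),t)$ for all $t\ge t(v)$, and going up to the root, $x(v)=p(\rho,t(v))$. The objective is $\sum_t p(\rho,t)\sum_{t(v)=t}c(v)$, with the $p(\rho,t)\in[0,1]$ free. Its maximum is $\sum_t\big(\sum_{t(v)=t}c(v)\big)^+$, attained at a $0/1$ point. $\square$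

**Three stages, one revision.** Let $K=1$ and take the complete binary tree with $T=3$: the root has children $1,2$, and $i$ has children $i1,i2$. Put $c(\rho)=0$, $c(1)=1$, $c(2)=-1$, $c(i1)=1$, $c(i2)=-1$.

The LP reaches the sum of all positive entries, $3$. Take $p(\rho,1)=0$, $p(\rho,2)=p(\rho,3)=\frac12$, $p(1,2)=1$, $p(2,2)=0$, $p(i,3)=\frac12$, $p(i1,3)=1$, $p(i2,3)=0$ and $r=\frac12$ at all six non-root nodes. Each plan entry moves by at most $\frac12$ at a node, and each path has $r$-sum $1$.

With integers, look at the subtree below $i$. If there is a revision at $i$, none is left for the leaves, so $x(i1)=x(i2)$ and the leaves contribute $0$. If there is none at $i$, then $x(i)=p(\rho,2)$ and the leaves contribute at most $1$.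

* If $p(\rho,2)=1$, subtree $1$ gives at most $\max(1+0,\,1+1)=2$ and subtree $2$ at most $\max(0,\,-1+1)=0$.
* If $p(\rho,2)=0$, subtree $1$ gives at most $\max(1+0,\,0+1)=1$ and subtree $2$ at most $\max(0,\,0+1)=1$.

So $z_1\le2$, and $x(11)=x(21)=1$ with all other entries $0$ attains $2$: keep the zero plan until stage 3 and revise at the leaves $11$ and $21$. The ratio is exactly $\frac32=\frac{2K+1}{K+1}$. It is known that $z_1^{\mathrm{LP}}\le\frac32z_1$ holds for $T=3$, $K=1$ and the complete binary tree, and our example attains it.

**Few stages.** For a fixed number of stages the ratio cannot run away.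

**Theorem 4.** For $K\ge1$, $T\ge2$: $z_K^{\mathrm{LP}}\le\big\lceil\frac{T-1}{K}\big\rceil z_K$. Hence the gap is finite for fixed $T$, and it is $1$ if $T\le K+1$.

*Proof.* Partition the stages $2,\dots,T$ into $g=\lceil\frac{T-1}K\rceil$ groups of at most $K$ stages. For a group $\Gamma$ let $x^\Gamma(v)=\mathbf 1[c(v)>0]$ if $t(v)\in\Gamma\cup\{1\}$, and $x^\Gamma(v)=0$ otherwise.

We check $x^\Gamma\in\mathcal R_K$. Put $p(v,t(v))=x^\Gamma(v)$, $p(v,t)=0$ for $t>t(v)$, and $r(v)=\mathbf 1[t(v)\in\Gamma]$. For $v\ne\rho$ and $t\ge t(v)$ we have $p(a(v),t)=0$, because $t>t(a(v))$. Moreover $p(v,t)=0$ unless $t=t(v)\in\Gamma$. So the plan changes only at nodes with stage in $\Gamma$, and there are at most $K$ of these on a scenario.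

Every stage from $2$ to $T$ is in one group, and stage $1$ is served for each group. Thus
$$g\,z_K\ge\sum_\Gamma c^\intercal x^\Gamma\ge\sum_v c(v)^+\ge z_K^{\mathrm{LP}},$$
the last step because $0\le x\le 1$ in the LP. If $T\le K+1$, then $g=1$, and $z_K^{\mathrm{LP}}\ge z_K$ always. $\square$

In particular $z_K>0$ whenever $z_K^{\mathrm{LP}}>0$ and $K\ge1$, so the ratio $z_K^{\mathrm{LP}}/z_K$, which we call the gap, then makes sense.

After these tests (1) looks plausible. It is nevertheless false for every $K\ge1$, and no other constant depending only on $K$ repairs it. We prove the following two statements.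

**Theorem 2.** Let $K=1$. For all $n,M\ge1$ there is an instance with $T=1+nM$, $z_1^{\mathrm{LP}}\ge n/2$ and $z_1\le1+n/M$. With $n=4$, $M=16$ ($T=65$): $z_1^{\mathrm{LP}}\ge2$, $z_1\le\frac54$, so the ratio is at least $1.6>\frac32$. With $n=M$ the ratio is at least $\frac14\sqrt{T-1}$.

**Theorem 3.** For every $m\ge1$ there are a scenario tree and a vector $c$, both independent of $K$, with
$$z_1^{\mathrm{LP}}\ge\frac m4,\qquad z_K\le3(K+1)\quad\text{for all }K\ge0 .$$
Here $T=1+m2^m((m+2)^m-1)$. Consequently $z_K^{\mathrm{LP}}\ge\frac{m}{12(K+1)}z_K$ for $K\ge1$. For $m>24(K+1)$ inequality (1) fails, and along this sequence the gap is $\Omega\big(\frac{\log T}{(K+1)\log\log T}\big)$.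

Thus a finite $\alpha_K$ with $z_K^{\mathrm{LP}}\le\alpha_Kz_K$ for all trees and all $c$ exists if and only if $K=0$.

## 2. Threshold rounding and what $r(v)$ does not control

A sensible first attempt at *proving* a constant gap is to round at a random threshold. Take an LP point $(x,p,r)$, draw $U$ uniformly from $(0,1]$, and put $p^U(v,t)=\mathbf 1[p(v,t)\ge U]$, $x^U(v)=p^U(v,t(v))$. Then $E[c^\intercal x^U]=c^\intercal x$. For one fixed stage $t$, the probability that entry $t$ changes at $v$ is $|p(v,t)-p(a(v),t)|\le r(v)$. This stops working at two points.

First, a revision happens at $v$ if *some* entry $t$ changes. Its probability is the length of the union over $t$ of the intervals between $p(a(v),t)$ and $p(v,t)$. The variable $r(v)$ bounds the longest interval, not the union. If one entry moves from $\frac14$ to $0$ and another from $\frac14$ to $\frac12$, then $r(v)=\frac14$ suffices, but the union has length $\frac12$.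

Second, even when the union has length at most $r(v)$ everywhere, we only get at most $K$ revisions *on average over $U$* on each path. The budget, however, is a hard one for each outcome.

Each failure yields a construction. The second gives Theorem 2; both occur in the construction behind Theorem 3.

## 3. A revisable policy is one fixed plan on each segment

For upper bounds on $z_K$ we use one structural remark. Let $x\in\mathcal R_K$ with certificate $(p,r)$, and put $D=\{\rho\}\cup\{v:r(v)=1\}$. For $u\in D$ let $S_u$ be the set of descendants $v$ of $u$ (including $u$) such that no node of $D\setminus\{u\}$ lies on the path from $u$ to $v$. A node $v$ belongs to $S_u$ exactly when $u$ is the last node of $D$ on the path from $\rho$ to $v$, so the sets $S_u$ partition $\mathcal N$. On the path from $u$ to $v\in S_u$ all $r$-values after $u$ vanish, so the plan is inherited and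
$$x(v)=p(u,t(v))\qquad(v\in S_u). \tag{2}$$

**Definition ($u$-closed).** A set $S$ of descendants of $u$ is $u$-closed if it contains $u$ and, with any node $v$, the whole path from $u$ to $v$.

Each $S_u$ is $u$-closed, and each scenario contains at most $K+1$ nodes of $D$. In the three-stage example with $x(11)=x(21)=1$, the set $D$ is $\{\rho,11,21\}$ and $S_\rho=\{\rho,1,2,12,22\}$.

## 4. One revision: every path has a side exit

The three-stage example forces the integer planner to choose between adapting early and adapting late, while the LP does half of each. To enlarge the effect, we make an early adaptation (learn a label $Y$) pay in $n$ separate blocks, and arrange that keeping it is punished on side branches unless one adapts again there.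

**Step 1: the instance.** Write the stages after stage 1 as pairs $(i,y)$ with block $i\in[n]$ and $y\in[M]$, ordered lexicographically, so $(i,y)$ is stage $1+(i-1)M+y$. For each label $Y\in[M]$ the root has a child $v_Y(1,1)$, which starts a *main path* of nodes $v_Y(i,y)$ through all stages. For $2\le i\le n$ the node $v_Y(i-1,M)$ has a second child $w_{Y,i}(i,1)$, which starts a chain $w_{Y,i}(i',y)$, $i'\ge i$, down to stage $T=1+nM$. The objective is
$$c(v_Y(i,Y))=\tfrac1M,\qquad c(v_Y(i,y))=-\tfrac1M\ (y\ne Y),\qquad c(w_{Y,i}(i,Y))=-\tfrac1M,$$
and $0$ elsewhere.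

**Step 2: the LP value is at least $n/2$.** Put $p(\rho,\cdot)=0$. At all nodes of the main path of $Y$ the plan is $\frac12\mathbf 1[y'=Y]$ at stage $(i',y')$; at all $w$-nodes it is $0$. Put $r=\frac12$ at the nodes $v_Y(1,1)$ and $w_{Y,i}(i,1)$, and $r=0$ elsewhere. The plan changes only at these nodes, by at most $\frac12$, and a path meets at most two of them. So this is feasible for $K=1$. The value is $M\cdot n\cdot\frac1M\cdot\frac12=\frac n2$.

**Step 3: the integer value is at most $1+n/M$.** Let $x\in\mathcal R_1$ with root plan $P_0=p(\rho,\cdot)$. Let $f(i)$ be the smallest $y$ with $P_0(i,y)=1$, if there is one. Fix $Y$. The main path contains at most one revision node; let $i_0$ be its block, and $i_0=n+1$ if there is none. All $w$-nodes contribute at most $0$.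

* *Blocks $i<i_0$.* The main path follows $P_0$. If $P_0$ holds no label in block $i$, the contribution is $0$. If $f(i)\ne Y$, the entry $f(i)$ contributes $-\frac1M$, which cancels a possible $+\frac1M$ at $Y$. So the main nodes of the block contribute at most $\frac1M\mathbf 1[f(i)=Y]$.
* *Block $i_0$.* The main nodes contribute at most $\frac1M$.
* *Blocks $i>i_0$.* Both $v_Y(i,Y)$ and $w_{Y,i}(i,Y)$ are descendants of the revision node $u$, because the side branch leaves at $v_Y(i-1,M)$ with $i-1\ge i_0$. No further revision is possible on either path, so both $x$-values equal $p(u,(i,Y))$ and their contributions cancel. The other main nodes of the block contribute at most $0$.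

We sum over $Y$. The blocks $i_0$ contribute at most $M\cdot\frac1M=1$, and the blocks $i<i_0$ at most $\sum_i\sum_Y\frac1M\mathbf 1[f(i)=Y]\le\frac nM$. Hence $z_1\le1+\frac nM$.

For $n=4$, $M=16$ this is $2$ against $\frac54$. For $n=M$ we have $z_1\le2$ and $z_1^{\mathrm{LP}}\ge\frac n2$, so the ratio is at least $\frac n4=\frac14\sqrt{T-1}$. This proves Theorem 2. $\square$

So (1) fails for $K=1$. But the instance says nothing for $K\ge2$: with two revisions, revise at each $v_Y(1,1)$ to hold label $Y$ in all blocks, and revise at each $w_{Y,i}(i,1)$ to the zero plan. The value is $n$, the sum of all positive entries, so $z_K=z_K^{\mathrm{LP}}=n$ for $K\ge2$.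

## 5. Escaping a penalty should end the rewards too

In terms of segments, the collapse reads as follows. The segment starting at $v_Y(1,1)$ can be chosen to be exactly the main path. The penalties sit on branches that are cut off, and cutting them off costs nothing for the rewards, which remain on the main path. One segment then collects $n$ rewards.

If we could build an instance in which a segment starting at $u$ earns at most $3\Pr(u)$, where $\Pr(u)$ is the probability of reaching $u$ in some random scenario, then $z_K\le3(K+1)$ would follow by counting segments. So a penalty should lie on *the same path* as the later rewards. Then a segment that escapes the penalty stops before it and loses all later rewards.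

A penalty at a predetermined later stage is useless: a plan is a list indexed by stages, so it holds the reward stage, skips the penalty stage, and needs no revision. The penalty must therefore come at an *unpredictable time*. We let the reward accumulate during a pause of random length $G$, and place the penalty shortly after the pause ends. A fixed plan cannot tell penalty times from reward times, and pays on average about what it earns.

The LP must be able to do better with total movement $1$. Here we use that $r(v)$ bounds the *largest* movement over all entries. Take $m$ classes of rewards. A class-$j$ cycle ramps up to height $2^{j-1}2^{-m}$ in small steps, collects a reward, and ramps down to $0$ before the penalty; there are $2^{m-j}$ such cycles. Each class alone has total movement $1$ and earns a constant. If all classes move simultaneously with the same step size, the $m$ classes together still cost total movement $1$. A recursive word arranges the cycles.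

## 6. The word, the clock and the tree

**Parameters.** Fix $m\ge1$ and put $\varepsilon=2^{-m}$, $M=2^m$, $\Delta_0=0$ and, for $1\le j\le m$,
$$n_j=m(\Delta_{j-1}+1),\qquad \Delta_j=2\Delta_{j-1}+n_j+1 .$$
Then $\Delta_j+1=2(\Delta_{j-1}+1)+n_j=(m+2)(\Delta_{j-1}+1)$, so $\Delta_j+1=(m+2)^j$.

**Word.** Put $W_0=\sigma$ and $W_j=W_{j-1}\,A_j\,W_{j-1}\,B_j$. The letter $\sigma$ is a *step*; the letters $A_j,B_j$ are *pauses* (reward and penalty). For $m=2$,
$$W_2=\sigma\,A_1\,\sigma\,B_1\,A_2\,\sigma\,A_1\,\sigma\,B_1\,B_2 .$$
$W_j$ has $2^j$ steps, begins with $\sigma$, and for $j\ge1$ ends with $B_j$. The word $W_m$ is the one *copy* of $W_m$, and the two $W_{j-1}$-factors of each copy of $W_j$ are copies of $W_{j-1}$. So there are $2^{m-j}$ copies of $W_j$. For $j\ge1$ each contains exactly one $A_j$ and one $B_j$, its *own* letters, preceded inside the copy by $2^{j-1}$ and $2^j$ steps. Each pause is the own letter of exactly one copy. Copies are contiguous. Different copies of the same $W_j$ are disjoint. For $j<j'$, copies of $W_j$ and $W_{j'}$ are disjoint, or the former lies inside one of the two $W_{j'-1}$-factors of the latter. From now on "copy" means a copy of some $W_j$ with $1\le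 j\le m$; there are $\sum_j2^{m-j}=2^m-1$ of them.

Number the pauses of $W_m$ as $1,\dots,\bar k$ in order. Let $\nu_k$ be the number of steps between pauses $k-1$ and $k$ ($\nu_1$: before pause $1$). As $W_m$ ends with a pause, $\sum_k\nu_k=2^m$.

**Randomness.** All the following variables are independent. The *length* $G_k$ of pause $k$ is uniform on $\{1,\dots,n_j\}$ if $k$ has type $A_j$, and $G_k=1$ if it has type $B_j$. Each copy has a *label* uniform on $[M]$.

**Clock.** Pause $k$ occupies $G_k$ consecutive *ticks*, and the pauses follow one another in order; steps take no time. By the recursion, a copy of $W_j$ takes at most $\Delta_j$ ticks, so the total is at most $N:=\Delta_m$. For $1\le\tau\le N$ let $\kappa_\tau$ be the index of the pause containing tick $\tau$, with $\kappa_\tau=\bar k+1$ after the end; put $\kappa_0=0$. A copy is *started* at tick $\tau$ if its first letter precedes pause $\kappa_\tau$ (all copies are, if $\kappa_\tau=\bar k+1$). The *history* $h_\tau$ consists of $\kappa_1,\dots,\kappa_\tau$ and the labels of all copies started at $\tau$. Clearly $h_{\tau+1}$ determines $h_\tau$.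

If $\kappa_\tau=k\le\bar k$ and $\tau$ is the $g_0$-th tick of pause $k$, then the event $\{h_\tau=h\}$ prescribes $G_1,\dots,G_{k-1}$ and the labels of started copies, requires $G_k\ge g_0$, and nothing else. By independence:

> (3) Conditionally on $h_\tau=h$, the length $G_k$ is uniform on the values $\ge g_0$ in its range, the lengths of later pauses and the labels of non-started copies keep their original laws, and all these variables are independent.

**Tree.** Let $E=[m]\times[M]$ with lexicographic order. The nodes are $\rho$ (stage $1$) and all pairs $(h,e)$ with $h$ a possible value of $h_\tau$, $1\le\tau\le N$, and $e\in E$. The node $(h,e)$ has stage $1+(\tau-1)|E|+\mathrm{ord}(e)$, where $\mathrm{ord}(e)\in[1:|E|]$ is the position of $e$; we also write this stage as $(\tau,e)$. So each history is expanded into a *block* of $|E|$ consecutive nodes. The parent of $(h,e)$ is $(h,e')$ with $e'$ the predecessor of $e$. If $e$ is first in $E$, the parent is the last node of the block of the preceding history, or $\rho$ if $\tau=1$. Every history extends up to tick $N$, so all leaves are at stage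
$$T=1+N|E|=1+m2^m\big((m+2)^m-1\big).$$
Scenarios correspond to values of $h_N$, so we have a random scenario. Put $\Pr(\rho)=1$ and $\Pr(h,e)=P(h_\tau=h)>0$, the probability that the random scenario contains the node.

The crucial feature is that a plan entry is indexed by $(\tau,(j,y))$: clock time, class and label. It does not see which pause is running at time $\tau$.

**Objective.** Put $c(v)=\Pr(v)\varrho(v)$ with $\varrho(\rho)=0$. For $v=(h,(j,y))$ at a tick of pause $k\le\bar k$, let $Y$ be the label of the copy whose own letter is $k$; this copy is started, so $h$ determines $Y$.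

* If $k$ has type $A_j$: $\varrho(v)=\frac1{n_j}$ if $y=Y$, and $\varrho(v)=-\frac1{n_j}$ if $y\ne Y$.
* If $k$ has type $B_j$: $\varrho(v)=-1$ if $y=Y$, and $0$ otherwise.
* In all other cases (type index $\ne j$, or $k=\bar k+1$): $\varrho(v)=0$.

For any $x$ we have $c^\intercal x=E\big[\sum\varrho(v)x(v)\big]$, the sum over the nodes $v$ of the random scenario.

## 7. Ramps at $m$ scales: $z_1^{\mathrm{LP}}\ge m/4$

**Step 1: the fractional point.** For a pause $k$ in a copy of $W_j$, let $s$ be the number of steps of this copy preceding pause $k$, and put $\theta_j(k)=\varepsilon\min(s,2^j-s)$. Let $v$ be a node at a tick of pause $k\le\bar k$ and $t=(\tau',(j,y))\ge t(v)$. Put $p(v,t)=\theta_j(k)$ if pause $k$ lies in a copy of $W_j$ with label $y$, and $p(v,t)=0$ otherwise. Put $p=0$ at $\rho$ and at nodes with $k=\bar k+1$. Put $r(v)=\varepsilon\nu_k$ if $v$ is the first node of the block of a tick $\tau$ with $k=\kappa_\tau\le\bar k$ and $\kappa_\tau\ne\kappa_{\tau-1}$, and $r(v)=0$ otherwise. Put $x(v)=p(v,t(v))$.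

For $m=2$ ($\varepsilon=\frac14$), the heights at the correct labels are as follows.

| pause $k$ | 1 | 2 | 3 | 4 | 5 | 6 |
|---|---|---|---|---|---|---|
| type | $A_1$ | $B_1$ | $A_2$ | $A_1$ | $B_1$ | $B_2$ |
| $\nu_k$ | 1 | 1 | 0 | 1 | 1 | 0 |
| $\theta_1(k)$ | $\frac14$ | $0$ | $0$ | $\frac14$ | $0$ | $0$ |
| $\theta_2(k)$ | $\frac14$ | $\frac12$ | $\frac12$ | $\frac14$ | $0$ | $0$ |

Pause $3$ lies in no copy of $W_1$, and neither does pause $6$, so the entry there is the value $0$ of $p$. From pause $1$ to pause $2$ one entry moves from $\frac14$ to $0$ and another from $\frac14$ to $\frac12$, at the price $r=\frac14$. This is the first failure of threshold rounding in Section 2.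

**Step 2: feasibility.** All values lie in $[0,1]$. On a scenario each pause starts once, so the $r$-sum is $\varepsilon\sum_k\nu_k=\varepsilon2^m=1$. The plan depends only on the current pause and the labels of the copies containing it, so it changes only when the pause changes. Since pause lengths are at least $1$, $\kappa$ grows by at most $1$ per tick. So we fix $(j,y)$ and check that passing from pause $k-1$ (or the root, for $k=1$) to pause $k$ changes the entry by at most $\varepsilon\nu_k$, and by $0$ for $k=\bar k+1$.

* *Both pauses in the same copy of $W_j$.* Then $s$ grows by exactly $\nu_k$, and $s\mapsto\min(s,2^j-s)$ is $1$-Lipschitz. The change is at most $\varepsilon\nu_k$.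
* *Otherwise, with $k\le\bar k$.* The old value is $0$: we are at the root, or pause $k-1$ lies in no copy of $W_j$, or it is the last pause of its copy, which is $B_j$, where $s=2^j$ and $\theta_j=0$. If pause $k$ lies in no copy of $W_j$, the new value is $0$ too. If it lies in one, that copy starts after pause $k-1$, so all its steps before pause $k$ lie between pauses $k-1$ and $k$. Thus $s\le\nu_k$, and the new value is at most $\varepsilon\nu_k$.
* *Passing to $k=\bar k+1$.* Pause $\bar k$ is the final $B_m$. It lies in no copy of $W_j$ with $j<m$, and in $W_m$ it has $s=2^m$. So all values at pause $\bar k$ are $0$, as are those afterwards.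

**Step 3: the value.** At an $A_j$ pause, $s=2^{j-1}$, so $x=2^{j-1}\varepsilon$ at the correct label of class $j$ and $x=0$ at the other labels of class $j$. At a $B_j$ pause, $s=2^j$ and the class-$j$ values are $0$. With $E[G]=\frac{n_j+1}2$ for an $A_j$ pause,
$$c^\intercal x=\sum_{j=1}^m2^{m-j}\cdot\frac{E[G]}{n_j}\cdot2^{j-1}2^{-m}=\sum_{j=1}^m\frac12\cdot\frac{n_j+1}{2n_j}\ \ge\ \frac m4 .$$
For $m=2$ we have $n_1=2$, $n_2=8$, and the value is $\frac38+\frac9{32}=\frac{21}{32}\ge\frac12$.

## 8. One fixed plan earns at most $3$ from where it starts

**Segment lemma.** For every node $u$, every $q\in\{0,1\}^{[t(u):T]}$ and every $u$-closed set $S$ of descendants of $u$,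
$$\sum_{v\in S}c(v)q(t(v))\le3\Pr(u).$$

**Step 1: restating it as an expectation.** For a descendant $v$ of $u$, $\Pr(v)/\Pr(u)$ is the probability that the scenario contains $v$, given that it contains $u$. So we must show $E[\mathrm{net}]\le3$. Here $E$ is conditional on the scenario containing $u$, and $\mathrm{net}=\sum\varrho(v)q(t(v))$ over the nodes $v\in S$ of the scenario. If $u\ne\rho$, let $\tau_0$ be its tick and $k_0=\kappa_{\tau_0}$; if $u=\rho$, put $\tau_0=k_0=0$. If $k_0=\bar k+1$, then $\mathrm{net}=0$; assume $k_0\le\bar k$.

Call a copy *old* if its first letter precedes pause $k_0$ (none is old if $u=\rho$), and *new* otherwise. Old copies are those started at $u$, so their labels are determined by $u$. Every node with $\varrho\ne0$ lies at an own letter of exactly one copy, so $\mathrm{net}$ splits into contributions of copies.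

**Step 2: new copies contribute less than $1$.** The purpose of the labels is that a plan fixed before a label is revealed can only gamble on it. Let $C$ be a new copy of $W_j$ with label $Y$. Its first letter is a step after pause $k_0$, so its $A_j$ is a pause $>k_0$. Take a tick $\tau$ of this pause. Since $S$ is $u$-closed and $\tau>\tau_0$, $S$ meets the block of $\tau$ on the scenario in an initial segment of the block, possibly empty. Let $f(\tau)$ be the smallest $y$ with $q(\tau,(j,y))=1$, if any. This depends only on $q$ and $\tau$.

If $f(\tau)$ does not exist, or the segment contains no held label of class $j$, tick $\tau$ contributes $0$. If $f(\tau)\ne Y$ and the segment contains a held label, then it contains $f(\tau)$, with term $-\frac1{n_j}$, which cancels a possible $+\frac1{n_j}$ at $Y$. So the contribution is at most $\frac1{n_j}\mathbf 1[f(\tau)=Y]$ in all cases.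

By (3), given $u$, the label $Y$ is uniform on $[M]$ and independent of all pause lengths. Conditioning on the lengths, the pause contributes in expectation at most $E\big[\frac G{n_j}\big]\frac1M\le\frac1M$, where $G$ is its length. $B$-pauses contribute at most $0$. Altogether new copies contribute at most $(2^m-1)/M<1$ in expectation. If $u=\rho$ we are done, so let $u\ne\rho$.

**Step 3: which old copies can still pay, and in what order.** An old copy with an own letter at a pause $\ge k_0$ contains pause $k_0$, by contiguity. So for each $j$ there is at most one such copy of $W_j$. Call class $j$ *open* if pause $k_0$ lies in a copy of $W_j$ whose $A_j$ is a pause $\ge k_0$; this copy begins with a step, so it is old. Old copies that are not of this kind contribute below $u$ only through $B$-pauses, hence at most $0$. Let $j_1<\dots<j_l$ be the open classes, $C_i$ the corresponding copy of $W_{j_i}$, and $Y_i$ its label, known at $u$. If $l=0$, old copies contribute at most $0$. Let $l\ge1$, and call the own pauses of $C_i$ simply $A_{j_i}$ and $B_{j_i}$.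

Both $C_i$ and $C_{i+1}$ contain pause $k_0$, so $C_i$ lies in one of the two $W_{j_{i+1}-1}$-factors of $C_{i+1}$. As $k_0$ is not after $A_{j_{i+1}}$, it is the first factor. Consequently
$$B_{j_i}\ \text{precedes}\ A_{j_{i+1}},\qquad\text{and } A_{j_i}=k_0 \text{ is possible only for } i=1. \tag{4}$$

**Step 4: bookkeeping.** Let $\beta_i$ be the tick of $B_{j_i}$; it is larger than $\tau_0$. Put
$$Q_i=\{\tau\ge\tau_0:\ (\tau,(j_i,Y_i))\ge t(u)\text{ and }q(\tau,(j_i,Y_i))=1\}.$$
This set is determined by $u$ and $q$. Let
$$X_i=\tfrac1{n_{j_i}}\#\{\tau\in Q_i:\tau\text{ in the pause }A_{j_i}\}\in[0,1],\qquad Z_i=\mathbf 1[\beta_i\in Q_i].$$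
Let $\mathcal A_i$ be the event that $S$ contains a node of the scenario at a tick of the pause $A_{j_i}$. Let $\mathcal B_i$ be the event that $S$ contains the node of class and label $(j_i,Y_i)$ at tick $\beta_i$ on the scenario. Then
$$\mathcal A_{i+1}\subseteq\mathcal B_i\subseteq\mathcal A_i. \tag{5}$$
The first inclusion holds because the path from $u$ to a node at a tick of $A_{j_{i+1}}$ passes through the whole block of $\beta_i$, by (4). For the second, if $A_{j_i}>k_0$, the path from $u$ to a node at $\beta_i$ passes through the pause $A_{j_i}$; if $A_{j_i}=k_0$, then $u\in S$ itself is at a tick of that pause.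

Wrong labels contribute at most $0$. Hence the open classes contribute at most $\Sigma_1$, where
$$\Sigma_i=\sum_{i'\ge i}\big(X_{i'}\mathbf 1_{\mathcal A_{i'}}-Z_{i'}\mathbf 1_{\mathcal B_{i'}}\big),\qquad\Sigma_{l+1}=0. \tag{6}$$

**Step 5: a fixed plan pays on average what it earns, up to $1/m$.** Let $\mathcal H_i$ be the history at the first tick of the pause $A_{j_i}$, or the history at $\tau_0$ if that pause is $k_0$. We claim
$$E[X_i\mid\mathcal H_i]\le E[Z_i\mid\mathcal H_i]+\frac1m. \tag{7}$$
Write $j=j_i$, $n=n_j$. Let $\alpha$ be the first tick of the pause, $G$ its length, and $\delta\le\Delta_{j-1}$ the number of ticks in the second $W_{j-1}$-factor of $C_i$. The pause occupies ticks $\alpha,\dots,\alpha+G-1$, so $\beta_i=\alpha+G+\delta$. By (3), given $\mathcal H_i$, the tick $\alpha$ is known, $G$ is uniform on $\{g_0,\dots,n\}$ for some $g_0\ge1$, and $G$ is independent of $\delta$. Here $g_0=1$ unless the pause is $k_0$, in which case $\tau_0=\alpha+g_0-1$.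

Let $F=\{g\in[g_0,n]:\alpha+g-1\in Q_i\}$. Since $Q_i$ contains only ticks $\ge\tau_0$, every tick counted in $X_i$ has the form $\alpha+g-1$ with $g\in F$. So $X_i\le|F|/n$.

For the penalty, condition also on $\delta$ and substitute $g'=g+\delta+1$:
$$E[Z_i\mid\mathcal H_i,\delta]=\frac{\#\{g\in[g_0,n]:\alpha+g+\delta\in Q_i\}}{n-g_0+1}\ge\frac1n\#\{g'\in[g_0+\delta+1,n]:\alpha+g'-1\in Q_i\}\ge\frac{|F|-(\delta+1)}n .$$
The first inequality uses $n-g_0+1\le n$ and drops the values $g'>n$. The second holds because at most $\delta+1$ elements of $F$ are smaller than $g_0+\delta+1$. Since $\delta+1\le\Delta_{j-1}+1=n/m$, averaging over $\delta$ gives (7).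

**Step 6: only one reward can be kept.** The set $S$ may stop before a penalty, but by (5) it then loses all later rewards. Backward induction makes this quantitative. Put $\gamma_i=1+\frac{l-i}m$ for $1\le i\le l$. We claim
$$E[\Sigma_i\mid\mathcal H_i]\le\gamma_i\mathbf 1_{\mathcal A_i}. \tag{8}$$
First, $\mathcal A_i$ is determined by $\mathcal H_i$. If the pause is $k_0$, it is the sure event. Otherwise, as $S$ is $u$-closed, it is the event that $S$ contains the first node of the pause on the scenario. Outside $\mathcal A_i$ all events in (6) fail by (5), so $\Sigma_i=0$. It remains to argue on $\mathcal A_i$.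

*Case $i=l$.* Here $\Sigma_l\le X_l\le1=\gamma_l$.

*Case $i<l$, assuming (8) for $i+1$.* The history $\mathcal H_{i+1}$ determines $\mathcal H_i$, so the tower property and (5) give
$$E[\Sigma_{i+1}\mid\mathcal H_i]\le\gamma_{i+1}P(\mathcal A_{i+1}\mid\mathcal H_i)\le\gamma_{i+1}P(\mathcal B_i\mid\mathcal H_i).$$
As $\gamma_{i+1}\ge1\ge Z_i$, replacing $\mathbf 1_{\mathcal B_i}$ by $1$ only increases the next expression, and (7) finishes the step:
$$E[\Sigma_i\mid\mathcal H_i]\le E\big[X_i+(\gamma_{i+1}-Z_i)\mathbf 1_{\mathcal B_i}\mid\mathcal H_i\big]\le\gamma_{i+1}+E[X_i-Z_i\mid\mathcal H_i]\le\gamma_{i+1}+\frac1m=\gamma_i .$$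

Since $l\le m$, the open classes contribute in expectation at most $\gamma_1\le1+\frac{m-1}m\le2$. With Step 2, $E[\mathrm{net}]\le3$. $\square$

## 9. Counting segments, and the failure of every constant

**Step 1: $z_K\le3(K+1)$.** Let $x\in\mathcal R_K$ with $D$ and $S_u$ as in Section 3. By (2) and the Segment lemma with $S=S_u$ and $q=p(u,\cdot)$,
$$c^\intercal x=\sum_{u\in D}\sum_{v\in S_u}c(v)\,p(u,t(v))\le3\sum_{u\in D}\Pr(u)=3\,E\big[\#\{\text{nodes of }D\text{ on the random scenario}\}\big]\le3(K+1).$$
Together with Section 7 this proves the two bounds of Theorem 3. The tree and $c$ do not depend on $K$.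

**Step 2: inequality (1) fails for each $K\ge1$.** A larger $K$ only relaxes the LP, so $z_K^{\mathrm{LP}}\ge z_1^{\mathrm{LP}}\ge\frac m4$ for $K\ge1$. Since $z_K\le3(K+1)$,
$$z_K^{\mathrm{LP}}\ge\frac m4=\frac m{12(K+1)}\cdot3(K+1)\ge\frac m{12(K+1)}\,z_K .$$
If $m>24(K+1)$, then $z_K^{\mathrm{LP}}>6(K+1)\ge2z_K\ge\frac{2K+1}{K+1}z_K$, using $z_K\ge0$. As $m$ is arbitrary, no finite $\alpha_K$ works for $K\ge1$; for $K=0$, Theorem 1 gives $\alpha_0=1$. Even a one-revision relaxation can thus be arbitrarily better than $K$ true revisions.

**Step 3: growth in $T$.** From $T=1+m2^m((m+2)^m-1)\le m2^m(m+2)^m$ we get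
$$\ln T\le m\ln(2(m+2))+\ln m\le(m+1)\ln(2(m+2))\le2(m+1)\ln(m+2).$$
Conversely $T\ge2\big((m+2)^m-1\big)\ge(m+2)^m$. So for $m\ge4$ we have $\ln T\ge m\ln(m+2)\ge m+2$, because $\ln 6>1.79$ and $0.79\,m\ge2$. Hence $\ln(m+2)\le\ln\ln T$, so $m+1\ge\frac{\ln T}{2\ln\ln T}$ and $m\ge\frac45(m+1)\ge\frac{2\ln T}{5\ln\ln T}$. Thus the gap is $\Omega\big(\frac{\log T}{(K+1)\log\log T}\big)$ along this sequence, which completes the proof of Theorem 3. By Theorem 4, it is at most $\lceil\frac{T-1}K\rceil$ for each fixed $T\ge2$. $\square$
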